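\title{Roots of unity and finite generation for a family of $\mathbb{G}_a$-invariant rings in seven variables}

\begin{abstract}
Let $\Bbbk$ be a field of characteristic zero and let $a,b\ge 1$ be integers. We determine when the kernel of the locally nilpotent derivation $x_1^a\partial_{y_1}+x_2^a\partial_{y_2}+x_3^a\partial_{y_3}+(y_1y_2y_3)^b\partial_v$ of the polynomial ring in seven variables is a finitely generated $\Bbbk$-algebra: this happens exactly when $b\in\{1,3\}$, for every $a$. The criterion is arithmetic. Finite generation holds if and only if all roots of an explicit binary form $A_b$ of degree $b$ are roots of unity. The negative case follows from a dimension count along one ray of a $\mathbb{Z}^4$-grading of the kernel. In the positive case with $a=1$, the kernel is the integral closure of an algebra with ten explicit generators, and the proof takes place on a projective surface.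
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Bbbk$ be a field of characteristic zero. A $\Bbbk$-derivation $D$ of a $\Bbbk$-algebra $B$ is \emph{locally nilpotent} if every element of $B$ is killed by some power of $D$. Then $\exp(tD)=\sum_n t^nD^n/n!$ is a finite sum on each element and defines an action of the additive group $\mathbb{G}_a$, whose ring of invariants is the kernel $B^D=\{f\in B: D(f)=0\}$.

We consider the polynomial ring $B=\Bbbk[x_1,x_2,x_3,y_1,y_2,y_3,v]$ and, for integers $a,b\ge1$, the derivation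
\[
D=x_1^{a}\frac{\partial}{\partial y_1}+x_2^{a}\frac{\partial}{\partial y_2}+x_3^{a}\frac{\partial}{\partial y_3}+(y_1y_2y_3)^{b}\frac{\partial}{\partial v}.
\]
It kills the $x_i$, sends the $y_i$ into $\Bbbk[x_1,x_2,x_3]$ and sends $v$ into $\Bbbk[y_1,y_2,y_3]$, so it is locally nilpotent. The action on $\Bbbk^7$ fixes the $x_i$ and is given by $y_i\mapsto y_i+tx_i^a$, $v\mapsto v+\int_0^t\prod_i(y_i+\sigma x_i^a)^b\,d\sigma$. About this derivation Dufresne writes in \cite{Dufresne}: ``We do not know if $B^D$ is finitely generated.'' The problem of this paper is to determine the set of pairs $(a,b)$ for which $B^D$ is a finitely generated $\Bbbk$-algebra.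

The answer is governed by the binary form
\begin{equation}\label{eq:Ab}
A_b(p,q)=\int_0^1 s^b(1-s)^b\bigl((1-s)p-sq\bigr)^b\,ds\ \in\mathbb{Q}[p,q].
\end{equation}
Here and below integrals are formal integrals of polynomials, that is, differences of values of an antiderivative; they make sense in characteristic zero and obey the usual rules.

\begin{theorem}\label{thm:main}
Let $f_i\in\Bbbk[x_i]\setminus\Bbbk$ for $i=1,2,3$, let $b\ge1$, and let $D=\sum_i f_i(x_i)\partial_{y_i}+(y_1y_2y_3)^b\partial_v$ on $B$. The following are equivalent: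
\begin{enumerate}
\item[(i)] $B^D$ is a finitely generated $\Bbbk$-algebra;
\item[(ii)] all roots of $A_b(t,1)$ are roots of unity;
\item[(iii)] $b\in\{1,3\}$.
\end{enumerate}
Moreover, if $f_i=x_i$ and $b\in\{1,3\}$, then $B^D$ is the integral closure, in its field of fractions, of the subalgebra generated by the ten elements $x_i,w_i,\Theta_i$ $(i=1,2,3)$ and $\widehat\Psi$ defined in \eqref{eq:nine} and \eqref{eq:Psi}.
\end{theorem}

\begin{corollary}\label{cor:ab}
For $f_i=x_i^a$, the set of pairs for which $B^D$ is finitely generated is $\{(a,b): a\ge1,\ b\in\{1,3\}\}$.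
\end{corollary}

To see where the difficulty lies, suppose that $f_1$ is invertible, either because we allow it to be a nonzero constant or because we pass to $B[f_1^{-1}]$. Put $\xi=y_1/f_1$, $y_i'=y_i-f_i\xi$ (so $y_1'=0$) and $v'=v-\int_0^{\xi}\prod_i(y_i'+f_i\sigma)^b\,d\sigma$. Then $D\xi=1$ and $Dy_i'=Dv'=0$, and $(y_1,y_2,y_3,v)\mapsto(\xi,y_2',y_3',v')$ is a triangular change of variables. So $D=\partial/\partial\xi$, and the kernel is generated by the $x_i$, $f_1^{-1}$, $y_2'$, $y_3'$ and $v'$. Thus the hypothesis $f_i\notin\Bbbk$ cannot be dropped, and for $f_i=x_i^a$ the kernel becomes finitely generated as soon as one $x_i$ is inverted. The question is how the three local descriptions interact along $x_1=x_2=x_3=0$.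

Two guesses suggest themselves. Raising $a$ makes the action more degenerate along $x_1=x_2=x_3=0$, so one may expect $a$ to matter; a base change shows that it does not. And the numerical data that we shall attach to $B^D$ (the weights $2b+1$ and $3b+1$, the growth rates of graded pieces) depend on $b$ through rational functions, so one may expect a threshold: finite generation up to some $b_0$ and not beyond. Instead $b=2$ fails while $b=3$ succeeds, because the obstruction is not numerical. After the reductions, homogeneous invariants are forms on the weighted projective plane $\mathbb{P}(1,1,3b+1)$ with prescribed orders of vanishing at three points. For the multiples of one particular degree $\delta$, such a form is determined up to a scalar on each of two curves, and the two scalars have to be compatible at the common points of the curves, which are cut out by $A_b$. Compatibility forces the roots of $A_b$ to be roots of unity. If they are not, every form of degree $n\delta$ vanishes on both curves, while a dimension count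 shows that the order of vanishing cannot grow linearly in $n$; this is impossible in a finitely generated algebra. If they are, a tenth invariant $\widehat\Psi$ appears, and it is enough to make everything else integral.

Section~\ref{sec:Ab} proves (ii)$\Leftrightarrow$(iii). Section~\ref{sec:base} reduces to $f_i=x_i$ and $\Bbbk=\overline\Bbbk$, and Section~\ref{sec:grading} describes $B^D$ as a $\mathbb{Z}^4$-graded ring. Section~\ref{sec:delta} introduces $\delta$ and works out $b=1$ and $b=2$ by hand. Section~\ref{sec:nonfg} proves (i)$\Rightarrow$(iii); Section~\ref{sec:fg} proves (iii)$\Rightarrow$(i) and the last assertion of Theorem~\ref{thm:main}.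

Throughout, $\mathbb{N}=\{0,1,2,\dots\}$, the vectors $\varepsilon_1,\varepsilon_2,\varepsilon_3$ are the standard basis of $\mathbb{Z}^3$, and when $i,j,k$ occur together, $\{i,j,k\}=\{1,2,3\}$.

\section{The form $A_b$}\label{sec:Ab}

Repeated integration by parts gives $\int_0^1s^\alpha(1-s)^\beta\,ds=\alpha!\,\beta!/(\alpha+\beta+1)!$. Expanding the last factor in \eqref{eq:Ab}, we obtain
\begin{equation}\label{eq:Abcoef}
A_b(p,q)=\frac1{(3b+1)!}\sum_{l=0}^b(-1)^l\binom bl(2b-l)!\,(b+l)!\;p^{\,b-l}q^{\,l}.
\end{equation}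
For $b=1,2,3$ the numbers $\binom bl(2b-l)!\,(b+l)!$ are $(2,2)$, $(48,72,48)$ and $(4320,8640,8640,4320)$, so
\begin{equation}\label{eq:Asmall}
A_1=\tfrac1{12}(p-q),\qquad A_2=\tfrac1{210}(2p^2-3pq+2q^2),\qquad A_3=\tfrac1{840}(p-q)(p^2-pq+q^2).
\end{equation}

\begin{lemma}\label{lem:Aprop}
The form $A_b(p,q)$ is divisible by none of $p$, $q$, $p+q$, and $A_b(q,p)=(-1)^bA_b(p,q)$. In particular $A_b(t,1)$ has degree $b$, its roots are nonzero, and the inverse of a root is a root.
\end{lemma}

\begin{proof}
The coefficients of $p^b$ and $q^b$ in \eqref{eq:Abcoef} are nonzero, and $A_b(1,-1)=\int_0^1s^b(1-s)^b\,ds=b!^2/(2b+1)!\ne0$. The symmetry is the substitution $s\mapsto1-s$ in \eqref{eq:Ab}.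
\end{proof}

\begin{proposition}\label{prop:arith}
All roots of $A_b(t,1)$ are roots of unity if and only if $b\in\{1,3\}$.
\end{proposition}

\begin{proof}
By \eqref{eq:Asmall}, the roots are $1$ for $b=1$, and $1$ and the primitive sixth roots of unity for $b=3$. Conversely, assume that all roots are roots of unity. The monic polynomial proportional to $A_b(t,1)$ has the coefficients $(-1)^lr_l$ with
\[
r_l=\binom bl\frac{(2b-l)!\,(b+l)!}{(2b)!\,b!}.
\]
They are rational, and they are algebraic integers, being sums of products of roots of unity up to sign. Hence they are integers. Now $r_1=b(b+1)/2b=(b+1)/2$, so $b$ is odd. If $b\ge2$, then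
\[
r_2=\binom b2\frac{(b+1)(b+2)}{2b(2b-1)}=\frac{(b-1)(b+1)(b+2)}{4(2b-1)}\in\mathbb{Z},
\]
so $2b-1$ divides $(2b-2)(2b+2)(2b+4)$, which is congruent to $(-1)\cdot3\cdot5=-15$ modulo $2b-1$. Hence $2b-1\in\{3,5,15\}$ and $b\in\{2,3,8\}$. The odd value is $b=3$.
\end{proof}

\section{Base change}\label{sec:base}

\begin{lemma}\label{lem:base}
Let $\Lambda_0\to\Lambda$ be a ring homomorphism that makes $\Lambda$ a nonzero free $\Lambda_0$-module. Let $D_0$ be a $\Lambda_0$-linear derivation of a $\Lambda_0$-algebra $B_0$, and let $D_1=\mathrm{id}\otimes D_0$ on $\Lambda\otimes_{\Lambda_0}B_0$.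
\begin{enumerate}
\item[(a)] $\ker D_1=\Lambda\otimes\ker D_0$.
\item[(b)] $\ker D_1$ is a finitely generated $\Lambda$-algebra if and only if $\ker D_0$ is a finitely generated $\Lambda_0$-algebra.
\item[(c)] If $\mathcal{T}_0\subset\ker D_0$ is a $\Lambda_0$-subalgebra and $\ker D_1$ is a finite module over $\Lambda\otimes\mathcal{T}_0$, then $\ker D_0$ is a finite module over $\mathcal{T}_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
As a $\Lambda_0$-module, $\Lambda\otimes M$ is a nonempty direct sum of copies of $M$. So $\Lambda\otimes-$ is exact, which gives (a), and $\Lambda\otimes M=0$ implies $M=0$. In (b), generators $g$ of $\ker D_0$ give generators $1\otimes g$ of $\ker D_1$. Conversely, write finitely many generators of $\ker D_1$ as sums $\sum c_\nu\otimes g_\nu$ with $g_\nu\in\ker D_0$, and let $E$ be the $\Lambda_0$-algebra generated by the finitely many $g_\nu$ that occur. Then $\Lambda\otimes E$ is a $\Lambda$-subalgebra containing all generators, so $\Lambda\otimes(\ker D_0/E)=0$ and $E=\ker D_0$. For (c),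 start from module generators and let $E$ be the $\mathcal{T}_0$-submodule generated by the $g_\nu$.
\end{proof}

Let $\Lambda_0=\Bbbk[x_1',x_2',x_3']\to\Lambda=\Bbbk[x_1,x_2,x_3]$ send $x_i'$ to $f_i$. Since the $f_i$ are not constant, division with remainder shows that $\Lambda$ is free over $\Lambda_0$ on the monomials $x^\alpha$ with $\alpha_i<\deg f_i$. The derivation of Theorem~\ref{thm:main} is $\mathrm{id}\otimes D_0$ for $D_0=\sum x_i'\partial_{y_i}+(y_1y_2y_3)^b\partial_v$ on $\Lambda_0[y_1,y_2,y_3,v]$. As $\Lambda_0$ and $\Lambda$ are finitely generated over $\Bbbk$, part (b) shows that condition (i) does not depend on the $f_i$. Applied to $\Bbbk\to\overline\Bbbk$, part (b) shows that (i) is unchanged when we pass to the algebraic closure; part (c) will carry the last assertion of the theorem back to $\Bbbk$.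

From now on $\Bbbk$ is algebraically closed, which lets us speak freely of roots and points, and
\[
D=\sum_i x_i\partial_{y_i}+(y_1y_2y_3)^b\partial_v,\qquad N=2b+1,\qquad m=3b+1=N+b,\qquad \mathbf{x}=x_1x_2x_3 .
\]

\section{The invariant ring as a $\mathbb{Z}^4$-graded ring}\label{sec:grading}

We compute the kernel after inverting $\mathbf{x}$, where it is a polynomial ring, and then determine which of its elements have no pole along $x_i=0$.

\subsection{Inverting $\mathbf{x}$}
Let $\xi_i=y_i/x_i$ and $V'=v/\mathbf{x}^b$. Then $B_{\mathbf{x}}=\Bbbk[x^{\pm1}][\xi_1,\xi_2,\xi_3,V']$, with $D\xi_i=1$ and $DV'=(\xi_1\xi_2\xi_3)^b$. The differences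
\[
u_1=\xi_3-\xi_2,\qquad u_2=\xi_1-\xi_3,\qquad u_3=\xi_2-\xi_1,\qquad u_1+u_2+u_3=0,
\]
are invariant. To correct $V'$ to an invariant we need a polynomial in the $\xi$'s with $D$-derivative $(\xi_1\xi_2\xi_3)^b$. There are three natural choices, one for each $\xi_i$ used as the parameter along orbits:
\[
F(\sigma)=\prod_{l=1}^3(\sigma+\xi_l)^b,\qquad I_i=\int_{-\xi_i}^0F(\sigma)\,d\sigma,\qquad V_i=V'-I_i .
\]
On $\Bbbk[\xi_1,\xi_2,\xi_3]$ the derivation $D$ is the derivative at $t=0$ of the translation $\xi_l\mapsto\xi_l+t$, which turns $I_i$ into $\int_{-\xi_i}^tF$. So $DI_i=F(0)=(\xi_1\xi_2\xi_3)^b$ and $DV_i=0$. Since $B_{\mathbf{x}}=\Bbbk[x^{\pm1}][u_1,u_2,V_i][\xi_1]$, the derivation $D$ is $\partial/\partial\xi_1$ in these variables and, in characteristic zero,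
\[
B_{\mathbf{x}}^D=\Bbbk[x^{\pm1}]\otimes S,\qquad S=\Bbbk[u_1,u_2,V_1].
\]

The form $A_b$ enters through the comparison of the three choices.

\begin{lemma}\label{lem:diff}
If $(i,j,k)$ is a cyclic permutation of $(1,2,3)$, then
\begin{equation}\label{eq:diff}
V_i-V_j=(-1)^b\,u_k^{N}A_b(u_i,u_j).
\end{equation}
For arbitrary $i\ne j$ we have $V_i-V_j=\pm u_k^NA_b(u_i,u_j)$, and if $b$ is odd, \eqref{eq:diff} holds for all $i\ne j$. In particular $S=\Bbbk[u_1,u_2,V_i]$ for each $i$.
\end{lemma}

\begin{proof}
We have $V_i-V_j=I_j-I_i=\int_{-\xi_j}^{-\xi_i}F$. In the cyclic case $u_k=\xi_j-\xi_i$ and $u_i=\xi_k-\xi_j$. Substitute $\sigma=-\xi_j+su_k$, with $s$ running from $0$ to $1$. Then $\sigma+\xi_j=su_k$, $\sigma+\xi_i=-(1-s)u_k$, $\sigma+\xi_k=u_i+su_k=(1-s)u_i-su_j$ and $d\sigma=u_k\,ds$, which gives \eqref{eq:diff}. Exchanging $i$ and $j$ multiplies the left side of \eqref{eq:diff} by $-1$ and the right side by $(-1)^b$, by Lemma~\ref{lem:Aprop}.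
\end{proof}

We grade $S$ by $\deg u_i=1$ and $\deg V_i=m$; this is consistent with \eqref{eq:diff} because $N+b=m$. It is the grading induced by the weights $\deg x_i=0$, $\deg y_i=1$, $\deg v=m$ on $B$.

\subsection{Three valuations}
Let $\operatorname{ord}_{x_i}$ be the $x_i$-adic valuation on the fraction field of $B$. As $B$ is factorial, $B=\{g\in B_{\mathbf{x}}:\operatorname{ord}_{x_i}g\ge0\text{ for all }i\}$. An element of $S_d$ has degree $d$ in $\xi_1,\xi_2,\xi_3,V'$ (with $V'$ of weight $m$), so its pole along $x_i=0$ has order at most $d$. We measure by how much the pole is smaller: for $0\ne h\in S_d$ put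
\[
\mu_i(h)=d+\operatorname{ord}_{x_i}(h).
\]
The $\mu_i$ are additive on products, since $\operatorname{ord}_{x_i}$ is a valuation.

\begin{lemma}\label{lem:mu}
Fix $i$ and indices $j\ne i$, $l\ne i$ (possibly $l=j$). Then $S=\Bbbk[u_i,u_l,V_j]$. The order $\operatorname{ord}_{x_i}$ of a finite sum of distinct terms $c\,x^\alpha u_i^\beta u_l^\gamma V_j^\nu$ with $c\in\Bbbk^*$ and $\alpha\in\mathbb{Z}^3$ is the minimum of the numbers $\alpha_i-\gamma-b\nu$. For $0\ne h=\sum c_{\beta\gamma\nu}u_i^\beta u_l^\gamma V_j^\nu\in S_d$,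
\begin{equation}\label{eq:mu}
\mu_i(h)=\min\{\beta+N\nu: c_{\beta\gamma\nu}\ne0\}\ \ge0 .
\end{equation}
\end{lemma}

\begin{proof}
Work in the local ring $B_{(x_i)}$, with residue field $\Bbbk(x_j,x_k,y_1,y_2,y_3,v)$. The element $u_i=\pm(y_k/x_k-y_j/x_j)$ does not involve $x_i$. Modulo $x_i$ we have $x_iu_l\equiv\pm y_i$ and, since $x_i^b(\sigma+\xi_i)^b=(x_i\sigma+y_i)^b$,
\[
x_i^bV_j\equiv\frac{v}{(x_jx_k)^b}-y_i^b\int_{-\xi_j}^0(\sigma+\xi_j)^b(\sigma+\xi_k)^b\,d\sigma .
\]
The residues of $x_j,\ x_k,\ x_iu_l,\ u_i,\ x_i^bV_j$ are algebraically independent: the last three are of degree one in $y_i$, $y_k$, $v$, respectively, and each of these variables is absent from the earlier members of the list. Write a term as $c\,x_i^{\alpha_i-\gamma-b\nu}$ times the Laurent monomial $x_j^{\alpha_j}x_k^{\alpha_k}u_i^\beta(x_iu_l)^\gamma(x_i^bV_j)^\nu$. Distinct terms with the same exponent of $x_i$ have distinct such monomials, so the terms of minimal exponent cannot cancel modulo $x_i$. This proves the second assertion. If $\alpha=0$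 and $\beta+\gamma+m\nu=d$, then $d-\gamma-b\nu=\beta+N\nu$.
\end{proof}

So $\mu_i$ is the order of vanishing at the point $u_i=V_j=0$ of $\operatorname{Proj}S$, where $u_i$ has weight $1$ and $V_j$ has weight $N$. The coordinates $(u_j,u_k,V_i)$ compute $\mu_j$ and $\mu_k$ at the same time; to bring in $\mu_i$ one has to change coordinates by \eqref{eq:diff}. From \eqref{eq:mu} we read off, for $j\ne i$,
\begin{equation}\label{eq:muval}
\mu_i(u_i)=1,\qquad\mu_i(u_j)=0,\qquad\mu_i(V_j)=N,\qquad\mu_i(V_i)=0 .
\end{equation}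
For the last value, write $V_i=V_j\pm(u_i+u_j)^NA_b(u_i,u_j)$ in the coordinates $(u_i,u_j,V_j)$; the monomial $u_j^m$ occurs, by Lemma~\ref{lem:Aprop}.

\subsection{Classes}
For $d\in\mathbb{Z}$ and $e\in\mathbb{Z}^3$ let
\[
R(d;e)=\{0\}\cup\{h\in S_d\setminus0:\ \mu_i(h)\ge e_i\text{ for }i=1,2,3\},
\]
a subspace of $S_d$, and write $x^{d-e}=x_1^{d-e_1}x_2^{d-e_2}x_3^{d-e_3}$.

\begin{proposition}\label{prop:grading}
$B^D=\bigoplus_{(d;e)\in\mathbb{Z}^4}x^{d-e}R(d;e)$, and this is a $\mathbb{Z}^4$-grading of the ring $B^D$.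
\end{proposition}

\begin{proof}
An element of $B_{\mathbf{x}}^D$ is uniquely a finite sum $\sum x^{d-e}h_{d,e}$ with $h_{d,e}\in S_d$. By Lemma~\ref{lem:mu}, its order along $x_i=0$ is the minimum of the orders $d-e_i+\operatorname{ord}_{x_i}(h_{d,e})=\mu_i(h_{d,e})-e_i$ of the nonzero summands. So the sum lies in $B$ if and only if $h_{d,e}\in R(d;e)$ for all $(d;e)$. Additivity of the $\mu_i$ gives $R(d;e)R(d';e')\subset R(d+d';e+e')$.
\end{proof}

We call $(d;e)$ the \emph{class} of a nonzero element $G=x^{d-e}g$ of $x^{d-e}R(d;e)$ and denote it by $[G]$. By \eqref{eq:muval}, $B^D$ contains the nine elements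
\begin{equation}\label{eq:nine}
x_i,\qquad w_i=x_jx_ku_i,\qquad\Theta_i=\mathbf{x}^bx_i^NV_i=x_i^N(v-\mathbf{x}^bI_i),
\end{equation}
with $[x_i]=(0;-\varepsilon_i)$, $[w_i]=(1;\varepsilon_i)$ and $[\Theta_i]=(m;N\varepsilon_j+N\varepsilon_k)$. For instance $w_1=x_2y_3-x_3y_2$. For $b=1$, termwise integration gives $I_1=\frac1{12}\xi_1^4-\frac16\xi_1^3(\xi_2+\xi_3)+\frac12\xi_1^2\xi_2\xi_3$, so that
\[
\Theta_1=x_1^3v-\tfrac12x_1^2y_1^2y_2y_3+\tfrac16x_1y_1^3(x_3y_2+x_2y_3)-\tfrac1{12}x_2x_3y_1^4 .
\]

\begin{example}\label{ex:lowdeg}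
If $d<m$, then $S_d=\Bbbk[u_1,u_2]_d$ and $\mu_i$ is the $u_i$-adic order. Let $0\ne g\in R(d;e)$ and $l_i=\mu_i(g)\ge e_i$. Then $g=u_1^{l_1}u_2^{l_2}u_3^{l_3}g'(u_1,u_2)$ for a form $g'$, and $x^{d-e}g=\prod_ix_i^{l_i-e_i}w_i^{l_i}\cdot g'(x_1w_1,x_2w_2)$ because $\mathbf{x}u_i=x_iw_i$. So in degrees $d<m$ all invariants are polynomials in the $x_i$ and $w_i$. Everything of interest comes from the variable $v$.
\end{example}

Two operations will be used constantly. The first is division: if $0\ne h\in S_{d_0}$ and $\mu(h)=(\mu_1(h),\mu_2(h),\mu_3(h))$, then additivity of the $\mu_i$ gives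
\begin{equation}\label{eq:division}
R(d;e)\cap hS=h\,R\bigl(d-d_0;\,e-\mu(h)\bigr).
\end{equation}
The second is restriction to $V_i=0$.

\begin{lemma}\label{lem:restrict}
Let $g\in R(d;e)$. Every monomial $u_j^\beta u_k^\gamma$ in the image of $g$ in $S/(V_i)=\Bbbk[u_j,u_k]$ has $\beta\ge e_j$, $\gamma\ge e_k$ and $\beta+\gamma=d$. So the image is zero if $d-e_j-e_k<0$, and it lies in $u_j^{e_j}u_k^{e_k}\Bbbk[u_j,u_k]_{d-e_j-e_k}$ if $e_j,e_k\ge0$.
\end{lemma}

\begin{proof}
Apply \eqref{eq:mu} for $\mu_j$ and $\mu_k$ in the coordinates $(u_j,u_k,V_i)$ to the monomials without $V_i$.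
\end{proof}

\subsection{A quadratic form on classes}
The size of $R(d;e)$ is estimated by counting conditions, and the leading term of the count is a quadratic form. Define a symmetric bilinear form on $\mathbb{R}^4$ by
\[
\langle(d;e),(d';e')\rangle=\frac{dd'}m-\frac{e_1e_1'+e_2e_2'+e_3e_3'}N .
\]

\begin{lemma}\label{lem:lower}
If $\eta=(d;e)\in\mathbb{N}^4$, then $\dim R(\eta)\ge\frac12\langle\eta,\eta\rangle-\frac12(e_1+e_2+e_3)-\frac38N$.
\end{lemma}

\begin{proof}
Counting monomials by the exponent $\nu$ of $V_1$, we get $\dim S_d=\sum_{0\le\nu\le d/m}(d-m\nu+1)\ge\int_0^{d/m}(d-m\nu)\,d\nu=d^2/2m$. By \eqref{eq:mu}, the condition $\mu_i\ge\epsilon$ on $S_d$ asks for the vanishing of the coefficients $c_{\beta\gamma\nu}$ with $\beta+N\nu<\epsilon$, and $\gamma$ is determined by $(\beta,\nu)$. With $t=\lceil\epsilon/N\rceil$, the number of such pairs $(\beta,\nu)\in\mathbb{N}^2$ is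
\[
\sum_{\nu=0}^{t-1}(\epsilon-N\nu)=\Bigl(\epsilon+\frac N2\Bigr)t-\frac N2t^2\le\frac{(\epsilon+N/2)^2}{2N}=\frac{\epsilon^2}{2N}+\frac\epsilon2+\frac N8 .
\]
Subtract the three bounds for $\epsilon=e_1,e_2,e_3$.
\end{proof}

For $\eta=(d;e)$ the pairings with the nine invariants are
\begin{equation}\label{eq:pair}
\langle\eta,[x_i]\rangle=\frac{e_i}N,\qquad\langle\eta,[w_i]\rangle=\frac dm-\frac{e_i}N,\qquad\langle\eta,[\Theta_i]\rangle=d-e_j-e_k .
\end{equation}
The last number is the degree of the free part of the restriction in Lemma~\ref{lem:restrict}.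

\section{The critical class}\label{sec:delta}

By Lemma~\ref{lem:restrict}, the restriction to $V_i=0$ is determined up to a scalar when $\langle\eta,[\Theta_i]\rangle=0$. We want this rigidity on two curves, $V_2=0$ and $V_3=0$. We add the condition $\langle\eta,[w_1]\rangle=0$, which is convenient because it survives division by $V_2$ and $V_3$: $\langle[\Theta_2],[w_1]\rangle=\langle[\Theta_3],[w_1]\rangle=0$. The three conditions determine a ray, spanned by
\[
\delta=(m;N,b,b).
\]
With $\theta=[\Theta_2\Theta_3]=(2m;2N,N,N)$ we have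
\begin{equation}\label{eq:numbers}
\langle\delta,\delta\rangle=b-\frac{2b^2}N=\frac bN,\qquad\langle\delta,\theta\rangle=0,\qquad\langle\theta,\theta\rangle=4m-6N=-2 .
\end{equation}

Let $n\ge1$ and $g\in R(n\delta)$. By Lemma~\ref{lem:restrict} there are $c_2,c_3\in\Bbbk$ with
\[
g\equiv c_3\,u_1^{nN}u_2^{nb}\pmod{V_3},\qquad g\equiv c_2\,u_1^{nN}u_3^{nb}\pmod{V_2}.
\]
The two expressions agree in $S/(V_2,V_3)$, which by \eqref{eq:diff} is $\Bbbk[u_2,u_3]/(u_1^NA_b(u_2,u_3))$ with $u_1=-u_2-u_3$. Since $A_b(u_2,u_3)$ is coprime to $u_1$ (Lemma~\ref{lem:Aprop}),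
\begin{equation}\label{eq:compat}
A_b(u_2,u_3)\ \text{ divides }\ c_3u_2^{nb}-c_2u_3^{nb}.
\end{equation}

\begin{example}[$b=1$]\label{ex:b1}
Here $N=3$, $m=4$, $\delta=(4;3,1,1)$, and \eqref{eq:compat} only says $c_2=c_3$. Nonzero values occur. By \eqref{eq:diff}, $V_2-V_3=-\frac1{12}u_1^3(u_2-u_3)$, so
\[
g=V_3-\tfrac1{12}u_1^3u_2=V_2-\tfrac1{12}u_1^3u_3 .
\]
The first expression gives $\mu_1(g)=3$ and $\mu_2(g)=1$, the second gives $\mu_3(g)=1$. So $g\in R(\delta)$, with $c_2=c_3=-\frac1{12}$, and $g^n\in R(n\delta)$ is divisible by neither $V_2$ nor $V_3$.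
\end{example}

\begin{example}[$b=2$]\label{ex:b2}
Here $N=5$, $m=7$, $\delta=(7;5,2,2)$. The roots $\rho,\rho^{-1}$ of $2t^2-3t+2$ satisfy $\rho+\rho^{-1}=\frac32$, and \eqref{eq:compat} gives $c_3\rho^{2n}=c_2=c_3\rho^{-2n}$. If $c_3\ne0$, then $\rho^{4n}=1$ and $\frac32$ is an algebraic integer, which is false. So $c_2=c_3=0$, and every element of $R(n\delta)$ is divisible by $V_2V_3$, for every $n\ge1$. Yet these spaces are large: $\dim R(n\delta)\ge\frac15n^2-O(n)$ by Lemma~\ref{lem:lower}.
\end{example}

The argument of Example~\ref{ex:b2} needs only one root that is not a root of unity.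

\begin{lemma}\label{lem:divisible}
Let $b\notin\{1,3\}$ and $n\ge1$. Every $g\in R(n\delta)$ is divisible by $V_2V_3$ in $S$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:arith}, $A_b(t,1)$ has a root $\rho$ that is not a root of unity, and by Lemma~\ref{lem:Aprop}, $\rho\ne0$ and $\rho^{-1}$ is also a root. From \eqref{eq:compat} we get $c_3\rho^{nb}=c_2=c_3\rho^{-nb}$. Since $\rho^{2nb}\ne1$, we have $c_3=0$ and then $c_2=0$. So $g$ is divisible by $V_2$ and by $V_3$. Each of them is a variable of the polynomial ring $S$ in suitable coordinates, hence prime, and they are not proportional by \eqref{eq:diff}.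
\end{proof}

Why this obstructs finite generation is visible in the graded algebra $\Bbbk+V\Bbbk[V,W]\subset\Bbbk[V,W]$. All its elements of positive degree are divisible by $V$. If it were generated in degrees $\le n_0$, every element of degree $\kappa n_0$ would be a combination of products of at least $\kappa$ generators, hence divisible by $V^\kappa$; but $VW^{\kappa n_0-1}$ is not, for $\kappa\ge2$. In our ring no such elements are at hand explicitly, and we show that they exist by counting. If all of $R(n\delta)$ were divisible by $(V_2V_3)^\kappa$, it would be isomorphic to $R(n\delta-\kappa\theta)$, and by \eqref{eq:numbers}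
\begin{equation}\label{eq:drop}
\tfrac12\langle n\delta-\kappa\theta,n\delta-\kappa\theta\rangle=\tfrac12\langle n\delta,n\delta\rangle-\kappa^2 .
\end{equation}
What is needed is an upper bound for $\dim R(n\delta-\kappa\theta)$ that matches the quadratic form up to an error linear in $n$.

\section{The case $b\notin\{1,3\}$}\label{sec:nonfg}

The upper bound holds for every $b$. Counting conditions cannot give it, since the conditions need not be independent. We peel off $V_3$ and $V_2$ in turn and bound the restrictions by Lemma~\ref{lem:restrict}, until the second and third conditions are negligible and one system of coordinates suffices.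

\begin{lemma}\label{lem:upper}
There is a constant $C$, depending only on $b$, such that for all integers $n\ge0$ and $0\le q\le bn$ the class $\eta=(mn;Nn,q,q)$ satisfies $\dim R(\eta)\le\frac12\langle\eta,\eta\rangle+C(n+1)$.
\end{lemma}

\begin{proof}
Put $\rho(n,q)=\dim R(mn;Nn,q,q)$ and $s=bn-q\ge0$. Since $bn=q+s$ and $\frac1{2b}-\frac1N=\frac1{2bN}$,
\begin{equation}\label{eq:target}
\tfrac12\langle\eta,\eta\rangle=\frac{bn^2}2-\frac{q^2}N=\frac{(q+s)^2}{2b}-\frac{q^2}N=\frac{s^2}{2b}+\frac{sq}b+\frac{q^2}{2bN}.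
\end{equation}

\emph{One step.} Suppose $q\ge2b$, so that $n\ge2$. By Lemma~\ref{lem:restrict}, restriction to $V_3=0$ maps $R(mn;Nn,q,q)$ into $u_1^{Nn}u_2^q\Bbbk[u_1,u_2]_s$, of dimension $s+1$. By \eqref{eq:division} and \eqref{eq:muval}, the kernel is $V_3\,R(m(n-1);N(n-1),q-N,q)$. Restriction to $V_2=0$ maps this last space $R$ into $u_1^{N(n-1)}u_3^q\Bbbk[u_1,u_3]_{s-b}$, of dimension at most $s+1$, and the kernel is $V_2\,R(m(n-2);N(n-2),q-N,q-N)$. To return to the same value of $s$ we raise the second and then the third bound from $q-N$ to $q-N+1=q-2b$. By \eqref{eq:mu}, each raise lowers the dimension by at most the number of $(\beta,\nu)\in\mathbb{N}^2$ with $\beta+N\nu=q-N$. This number is $\lfloor q/N\rfloor$ if $q\ge N$, and $0$ if $q=2b$; in both cases it is at most $q/N$. Hence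
\[
\rho(n,q)\le2(s+1)+\frac{2q}N+\rho(n-2,q-2b),
\]
and the pair $(n-2,q-2b)$ has the same $s$, since $b(n-2)-(q-2b)=s$.

\emph{Iteration.} Apply the step $t=\lfloor q/2b\rfloor$ times. We reach $q_t=q-2bt\in[0,2b)$ and $n_t=(q_t+s)/b<s/b+2$. The accumulated terms satisfy $2t(s+1)\le sq/b+n$, because $2t\le q/b\le n$, and
\[
\frac2N\sum_{l=0}^{t-1}(q-2bl)=\frac2N\bigl(t(q+b)-bt^2\bigr)\le\frac{(q+b)^2}{2bN}.
\]

\emph{Last term.} Dropping the second and third conditions, $\rho(n_t,q_t)\le\dim R(mn_t;Nn_t,0,0)$. By \eqref{eq:mu}, this space is spanned by the monomials $u_1^\beta u_2^\gamma V_3^\nu$ with $\beta+\gamma=m(n_t-\nu)$ and $\beta\ge N(n_t-\nu)$. Their number is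
\[
\sum_{\nu=0}^{n_t}\bigl(b(n_t-\nu)+1\bigr)=\frac b2n_t(n_t+1)+n_t+1\le\frac b2\Bigl(\frac sb+2\Bigr)\Bigl(\frac sb+3\Bigr)+\frac sb+3 .
\]
The quadratic parts of the three bounds add up to \eqref{eq:target}, and the remaining terms are at most $C(n+1)$ because $s,q\le bn$.
\end{proof}

\begin{proposition}\label{prop:nonfg}
If $b\notin\{1,3\}$, then $B^D$ is not finitely generated.
\end{proposition}

\begin{proof}
Suppose that $B^D$ is finitely generated. Replacing generators by their homogeneous components, we obtain homogeneous generators $G_1,\dots,G_r$. Let $\mathcal{R}\subset B^D$ be the sum of the components with class in $\mathbb{Z}\delta$. As $S_d=0$ for $d<0$, we have $\mathcal{R}=\bigoplus_{n\ge0}\mathcal{R}_n$, where $\mathcal{R}_n$ is a monomial in $x$ times $R(n\delta)$, and $\mathcal{R}_0=\Bbbk$.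

\emph{$\mathcal{R}$ is finitely generated.} It is spanned by the monomials $G^c$ with $c$ in $\Sigma=\{c\in\mathbb{N}^r:\sum c_l[G_l]\in\mathbb{Z}\delta\}$, the intersection of $\mathbb{N}^r$ with a subgroup of $\mathbb{Z}^r$. By Dickson's lemma, every subset of $\mathbb{N}^r$ has finitely many minimal elements for the componentwise order. If $0\ne c\in\Sigma$ and $c'\le c$ is minimal in $\Sigma\setminus0$, then $c-c'\in\Sigma$; by induction on $\sum c_l$, the minimal elements generate the monoid $\Sigma$. The corresponding monomials generate $\mathcal{R}$, and we may discard those in $\mathcal{R}_0$.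

\emph{Linear divisibility.} Choose $n_0\ge3$ such that these generators lie in $\mathcal{R}_1,\dots,\mathcal{R}_{n_0}$. Let $\kappa\ge1$ and $n=\kappa n_0$. Every element of $\mathcal{R}_n$ is a linear combination of products of at least $\kappa$ generators, so by Lemma~\ref{lem:divisible} every element of $R(n\delta)$ is divisible by $(V_2V_3)^\kappa$. By \eqref{eq:division}, $R(n\delta)=(V_2V_3)^\kappa R(n\delta-\kappa\theta)$.

\emph{Counting.} We have $n\delta-\kappa\theta=(mn';Nn',q,q)$ with $n'=n-2\kappa$ and $q=bn-N\kappa=bn'-\kappa$. Since $bn'\ge\kappa(n_0-2)\ge\kappa$, we have $0\le q\le bn'$. Lemmas~\ref{lem:lower} and~\ref{lem:upper} and \eqref{eq:drop} give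
\[
\tfrac12\langle n\delta,n\delta\rangle-\tfrac12(N+2b)n-\tfrac38N\le\dim R(n\delta)\le\tfrac12\langle n\delta,n\delta\rangle-\kappa^2+C(n+1).
\]
So $\kappa^2\le C'(\kappa n_0+1)$ for all $\kappa\ge1$, with $C'$ depending only on $b$. This is false for large $\kappa$.
\end{proof}

\section{The case $b\in\{1,3\}$}\label{sec:fg}

\subsection{The tenth invariant}
For $b\in\{1,3\}$ the form $A_b(p,q)$ divides $p^{2b}-q^{2b}$, so \eqref{eq:compat} has nonzero solutions for $n=2$. The cofactor turns out to be symmetric in $u_1,u_2,u_3$, and this produces a single invariant adapted to all three curves $V_i=0$. Put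
\[
H=1,\ \lambda=\tfrac1{12}\quad(b=1);\qquad H=u_1^2+u_1u_2+u_2^2,\ \lambda=\tfrac1{840}\quad(b=3).
\]
Then $\deg H=b-1$. For $b=3$ we have $H=\frac12(u_1^2+u_2^2+u_3^2)$, so $H=u_i^2+u_iu_j+u_j^2$ for all $i\ne j$. As $b$ is odd and $u_k=-(u_i+u_j)$, Lemma~\ref{lem:diff} gives $V_i-V_j=u_k^{2b}(u_i+u_j)A_b(u_i,u_j)$ for all $i\ne j$. By \eqref{eq:Asmall} and the identities $(p+q)(p-q)=p^2-q^2$ and $(p^2+pq+q^2)(p-q)\cdot(p+q)(p^2-pq+q^2)=(p^3-q^3)(p^3+q^3)$, we obtain $H(V_i-V_j)=\lambda u_k^{2b}(u_i^{2b}-u_j^{2b})$. Therefore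
\begin{equation}\label{eq:Psi}
\Psi=HV_i+\lambda u_j^{2b}u_k^{2b}\in S_{4b}\ \text{ does not depend on }i;\qquad\widehat\Psi=\mathbf{x}^{2b}\Psi .
\end{equation}
In the coordinates $(u_i,u_k,V_j)$ we have $\Psi=HV_j+\lambda u_i^{2b}u_k^{2b}$, and $N>2b$, so $\mu_i(\Psi)=2b$ for all $i$. Thus $\widehat\Psi\in B^D$, with
\begin{equation}\label{eq:pairPsi}
[\widehat\Psi]=(4b;2b,2b,2b),\qquad\langle(d;e),[\widehat\Psi]\rangle=\frac{4bd}m-\frac{2b}N(e_1+e_2+e_3).
\end{equation}
Let $\mathcal{T}\subset B^D$ be the $\Bbbk$-algebra generated by $x_i,w_i,\Theta_i$ $(i=1,2,3)$ and $\widehat\Psi$; we call these the \emph{ten generators}, and their products \emph{monomials}. The fraction field of $\mathcal{T}$ contains $x_i,u_i,V_i$, so it equals that of $B^D$.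

\begin{proposition}\label{prop:integral}
If $b\in\{1,3\}$, then $B^D$ is integral over $\mathcal{T}$.
\end{proposition}

This implies the rest of Theorem~\ref{thm:main}. The integral closure of a finitely generated domain over a field, in its fraction field, is a finite module over it. So $B^D$ is a submodule of a finite module over the Noetherian ring $\mathcal{T}$, hence finite over $\mathcal{T}$, hence a finitely generated algebra. The ten generators have rational coefficients, so by Lemma~\ref{lem:base}(c) finiteness over $\mathcal{T}$ holds over any field of characteristic zero. Finally, over any such field, let $h=f/g$ with $f,g\in B^D$ be integral over $\mathcal{T}$. Then $h\in B$ because $B$ is factorial, hence normal, and $gD(h)=D(f)=0$, so $h\in B^D$. Thus $B^D$ is the integral closure of $\mathcal{T}$.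

\begin{example}\label{ex:square}
The integral closure is needed. Let $b=1$, let $g$ be as in Example~\ref{ex:b1}, and let $G=x_1x_2^3x_3^3\,g$, of class $(4;3,1,1)$. A monomial with $d=4$ is a product of $x$'s, which only lower $e$, with $\Theta_i$, with $\widehat\Psi$, or with four $w$'s. These have $e=(0,3,3)$, $(3,0,3)$, $(3,3,0)$, $(2,2,2)$, or $e_1+e_2+e_3=4$, and none is $\ge(3,1,1)$. So $G\notin\mathcal{T}$. On the other hand, $V_2=\Psi-\frac1{12}u_1^2u_3^2$ and $V_3=\Psi-\frac1{12}u_1^2u_2^2$ give $u_2V_2+u_3V_3=-u_1\Psi+\frac1{12}u_1^3u_2u_3$. Multiplying the two expressions for $g$,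
\[
g^2=V_2V_3-\tfrac1{12}u_1^3(u_2V_2+u_3V_3)+\tfrac1{144}u_1^6u_2u_3=V_2V_3+\tfrac1{12}u_1^4\Psi ,
\]
that is, $G^2=\Theta_2\Theta_3x_2x_3+\frac1{12}\widehat\Psi w_1^4\in\mathcal{T}$.
\end{example}

To prove Proposition~\ref{prop:integral} without finding equations, we use that the integral closure of a domain in its fraction field is the intersection of the valuation rings that contain it. Given a homogeneous $G$ and a valuation ring $\mathcal{O}\supseteq\mathcal{T}$, it suffices to find $M\ge1$ and a monomial $\omega$ with $G^M/\omega\in\mathcal{O}$. If $[\omega]=M[G]$, this quotient is a rational function on $\operatorname{Proj}S$, and it lies in $\mathcal{O}$ as soon as it is regular at the center of $\mathcal{O}$ on a complete model. So we need a model on which the $\mu_i$ are orders of vanishing along curves, and for each point of it a monomial of class a multiple of $[G]$ that does not vanish there. This cannot work for a class in which one generator divides every element, so we first remove such classes.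

\subsection{Splitting off generators}

\begin{lemma}\label{lem:split}
Let $0\ne G\in B^D$ be homogeneous and let $\tau$ be one of the ten generators. If $\langle[G],[\tau]\rangle<0$, then $G/\tau\in B^D$.
\end{lemma}

\begin{proof}
Write $G=x^{d-e}g$ with $g\in R(d;e)$, and use \eqref{eq:pair} and \eqref{eq:pairPsi}. If $\tau=x_i$, then $e_i<0\le\mu_i(g)$, so $g\in R(d;e+\varepsilon_i)$, which says that $G/x_i\in B^D$. In the other cases it is enough, by \eqref{eq:division}, to show that $u_i$, $V_i$ or $\Psi$ divides $g$ in $S$.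

Let $\tau=w_i$, so $e_i>Nd/m$. If $u_i\nmid g$, a monomial $u_j^\gamma V_j^\nu$ occurs in $g$ in the coordinates $(u_i,u_j,V_j)$, and $e_i\le\mu_i(g)\le N\nu\le Nd/m$, a contradiction.

Let $\tau=\Theta_i$, so $d-e_j-e_k<0$. Then $V_i\mid g$ by Lemma~\ref{lem:restrict}.

Let $\tau=\widehat\Psi$, so $\frac{2b}N\sum e_i>\frac{4b}md$. We parametrize the curve $\Psi=0$ by $(u_1:u_2)$. Let $\varphi:S\to\Bbbk[u_1,u_2][H^{-1}]$ be the $\Bbbk[u_1,u_2]$-algebra homomorphism with $\varphi(V_1)=-\lambda u_2^{2b}u_3^{2b}/H$. Then $\varphi(\Psi)=0$, so $\varphi(V_i)=-\lambda u_j^{2b}u_k^{2b}/H$ for all $i$. The kernel of $\varphi$ is $(\Psi)$. Indeed, over $\Bbbk[u_1,u_2][H^{-1}]$ the kernel is generated by $V_1-\varphi(V_1)=\Psi/H$, so $\varphi(h)=0$ implies $\Psi\mid H^rh$ for some $r$; and $\Psi$ is prime, being linear in $V_1$ with coprime coefficients $H$ and $\lambda u_2^{2b}u_3^{2b}$, and does not divide $H$. Now $\varphi$ preserves degrees, and $f=H^{\lfloor d/m\rfloor}\varphi(g)$ is a form in $u_1,u_2$ of degree $d+(b-1)\lfloor d/m\rfloor\le\frac{4b}md$.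 A monomial $u_i^\beta u_j^\gamma V_j^\nu$ of $g$ contributes to $f$ a multiple of $u_i^{\beta+2b\nu}$, and $\beta+2b\nu\ge\frac{2b}N(\beta+N\nu)\ge\frac{2b}Ne_i$. So $f$ is divisible by $u_1^{l_1}u_2^{l_2}u_3^{l_3}$ with $\sum l_i\ge\frac{2b}N\sum e_i>\frac{4b}md$, the $u_i$ being pairwise coprime. Hence $f=0$ and $\Psi\mid g$.
\end{proof}

Let $\mathcal{K}\subset\mathbb{R}^4$ be the cone of all $\eta=(d;e)$ with $\langle\eta,[\tau]\rangle\ge0$ for the ten generators $\tau$. Explicitly,
\begin{equation}\label{eq:K}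
0\le e_i\le\frac Nmd,\qquad e_j+e_k\le d,\qquad e_1+e_2+e_3\le\frac{2N}md .
\end{equation}
For $b=1$ the last inequality reads $\sum e_i\le\frac32d$ and follows by adding the three middle ones; for $b=3$ it reads $\sum e_i\le\frac75d$.

\begin{corollary}\label{cor:split}
Every nonzero homogeneous element of $B^D$ is the product of a monomial and a homogeneous element of $B^D$ with class in $\mathcal{K}$.
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:split} repeatedly. Division by $x_i$ occurs only when $e_i<0$; it raises $e_i$ by one and fixes $d$ and the other $e_j$, so only finitely many such divisions can follow each other. Every other division lowers $d$, which stays $\ge0$.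
\end{proof}

\begin{lemma}\label{lem:cone}
The cone $\mathcal{K}$ is contained in the convex cone generated by the classes
\[
(1;0,0,0),\quad(m;N,0,0),\quad(m;N,b,0),\quad(m;N,b,b),\quad\begin{cases}(2;1,1,1)&\text{if }b=1,\\(5;3,2,2)&\text{if }b=3,\end{cases}
\]
and the classes obtained from them by permuting $e_1,e_2,e_3$.
\end{lemma}

\begin{proof}
By \eqref{eq:K}, $d\ge0$ on $\mathcal{K}$, and $d=0$ forces $e=0$. So scale to $d=m$. We must show that $e$ lies in the convex hull $\Delta$ of the permutations of $(0,0,0)$, $(N,0,0)$, $(N,b,0)$, $(N,b,b)$ and of $(2,2,2)$ if $b=1$, $(6,4,4)$ if $b=3$. By symmetry let $e_1\ge e_2\ge e_3\ge0$. Then $(e_1,e_2)$ lies in the polygon $\Pi$ given by $0\le e_2\le e_1\le N$, $e_1+e_2\le m$. Since $N>m/2$, its vertices are $(0,0)$, $(N,0)$, $(N,b)$, $(\frac m2,\frac m2)$. The set $\Pi\times\{0\}$ lies in $\Delta$, because $(\frac m2,\frac m2,0)$ is the midpoint of $(N,b,0)$ and $(b,N,0)$. If $0\le e_3\le\ell(e_1,e_2)$ for a function $\ell$ that is affine on a convex polygon $\Pi'\subset\Pi$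 containing $(e_1,e_2)$, then $e$ lies on the segment from $(e_1,e_2,0)$ to $(e_1,e_2,\ell(e_1,e_2))$, and the upper endpoint is a convex combination of the points $(p,\ell(p))$ with $p$ a vertex of $\Pi'$. So it suffices to check that these points lie in $\Delta$.

For $b=1$ take $\Pi'=\Pi$ and $\ell=e_2$. The points are $(0,0,0)$, $(3,0,0)$, $(3,1,1)$, $(2,2,2)$.

For $b=3$ we have $e_3\le\min(e_2,14-e_1-e_2)$, and $\Pi$ has the vertices $(0,0),(7,0),(7,3),(5,5)$. The line $e_1+2e_2=14$, where the two bounds agree, separates $(5,5)$ from the other vertices and meets the boundary in $(6,4)$ and $(\frac{14}3,\frac{14}3)$. On the pentagon $(0,0),(7,0),(7,3),(6,4),(\frac{14}3,\frac{14}3)$ take $\ell=e_2$; the points are $(0,0,0)$, $(7,0,0)$, $(7,3,3)$, $(6,4,4)$ and $(\frac{14}3,\frac{14}3,\frac{14}3)$, the last being the mean of the three permutations of $(6,4,4)$. On the triangle $(6,4),(\frac{14}3,\frac{14}3),(5,5)$ take $\ell=14-e_1-e_2$; the only new point is $(5,5,4)$, the midpoint of $(6,4,4)$ and $(4,6,4)$.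
\end{proof}

\subsection{The surface $X$}
Let $\mathbb{P}=\operatorname{Proj}S=\mathbb{P}(1,1,m)$. For a homogeneous $h\in S$ of positive degree, the open set $\{h\ne0\}$ is the spectrum of the degree-zero part of $S[h^{-1}]$, and the function field $K_0$ of $\mathbb{P}$ consists of the quotients of two elements of the same degree. The sets $\{u_i\ne0\}=\operatorname{Spec}\Bbbk[u_j/u_i,V_i/u_i^m]$ are affine planes and cover the complement of the point $P_0=\{u_1=u_2=0\}$. The set $\{V_1\ne0\}\ni P_0$ is the spectrum of $\bigoplus_r\Bbbk[u_1,u_2]_{mr}$, the ring of invariants of the $m$-th roots of unity acting on $\Bbbk[u_1,u_2]$, which is normal. So $\mathbb{P}$ is a normal projective surface. Put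
\[
L_i=\{u_i=0\},\qquad C_i=\{V_i=0\},\qquad\Gamma=\{\Psi=0\}.
\]
We have $L_i\cap L_j=\{P_0\}$, and $P_0\notin C_i$ since $V_1=V_2=V_3\neq0$ at $P_0$. For $i\ne j$, the set $C_i\cap L_j=\operatorname{Proj}\Bbbk[u_k]$ is a single point, and $C_i\cap L_j=C_k\cap L_j$ because $u_j$ divides $V_i-V_k$. Call this point $P_j$. As $P_j\ne P_0$, we have $P_j\notin L_i$, and $P_1,P_2,P_3$ are distinct. Also $P_i\notin C_i$: at $P_i$ we have $V_j=u_i=0$ and $u_j=-u_k\ne0$, so $V_i=\pm u_k^NA_b(0,u_j)\ne0$.

For each $j$ fix an index $i\ne j$, and put $z=u_j/u_i$, $t=V_i/u_i^m$. Then $u_k/u_i=-(1+z)$, and $O_j=\{u_iu_k\ne0\}=\operatorname{Spec}\Bbbk[z,t][(1+z)^{-1}]$ contains $P_j$ as its origin and contains none of $P_0,P_i,P_k$. By \eqref{eq:mu}, $\mu_j$ is the order at the origin for the weights $(1,N)$ of $(z,t)$. To realize it along a curve we blow up the ideal $(z^N,t)$, whose two generators have the same weight. It vanishes only at $P_j$. Let $\pi:X\to\mathbb{P}$ be the blow-up of the ideal sheaf that is given by these ideals near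 $P_1,P_2,P_3$ and is trivial elsewhere. Recall that the blow-up of an ideal $(f,g)$ of a domain $\Omega$ is covered by $\operatorname{Spec}\Omega[g/f]$ and $\operatorname{Spec}\Omega[f/g]$, that it is an isomorphism outside $\{f=g=0\}$, and that a blow-up of a projective variety is projective. So $\pi^{-1}(O_j)$ is covered by
\[
U_j=\operatorname{Spec}\Bbbk[z,s],\ \ s=t/z^N,\qquad U_j'=\operatorname{Spec}\Bbbk[t,z,\tau]/(t\tau-z^N),\ \ \tau=z^N/t,
\]
both with $1+z$ inverted. (The polynomial $t\tau-z^N$ is irreducible, so the quotient is a domain and embeds in its localization at $t$, which is $\Bbbk[z,t^{\pm1}]$.) The chart $U_j$ is smooth. The gradient $(\tau,-Nz^{N-1},t)$ of $t\tau-z^N$ vanishes only at the origin $Q_j$ of $U_j'$, and a hypersurface in affine $3$-space with finitely many singular points is normal by Serre's criterion. Hence $X$ is a normal projective surface with function field $K_0$, and $\pi$ is an isomorphism outside the $P_j$; we identify $P_0$ with its preimage.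

The exceptional curve $E_j=\pi^{-1}(P_j)$ is the line $\{z=0\}$ in $U_j$, with coordinate $s$, and the set $\{t=0\}=\{t=z=0\}$ in $U_j'$, with coordinate $\tau=1/s$. Its only point outside $U_j$ is $Q_j$. The valuation $\operatorname{ord}_{E_j}$ is the $z$-adic valuation of $\Bbbk[z,s]$. If $h=\sum c_{\beta\gamma\nu}u_j^\beta u_i^\gamma V_i^\nu\in S_d\setminus0$, then $h/u_i^d=\sum c_{\beta\gamma\nu}z^{\beta+N\nu}s^\nu$ with distinct monomials, so
\begin{equation}\label{eq:ordE}
\operatorname{ord}_{E_j}(h/u_i^d)=\mu_j(h).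
\end{equation}

For a closed set $Y\subset\mathbb{P}$ let $\widetilde Y$ be its strict transform, the closure in $X$ of $Y\setminus\{P_1,P_2,P_3\}$. For $0\ne G=x^{d-e}g$ of class $(d;e)$ define the \emph{zero set}
\[
\mathcal{Z}(G)=\widetilde{\{g=0\}}\ \cup\bigcup_{j:\ \mu_j(g)>e_j}E_j\ \subset X .
\]
Since the numbers $\mu_j(g)-e_j$ are nonnegative and additive, $\mathcal{Z}(GG')=\mathcal{Z}(G)\cup\mathcal{Z}(G')$. By \eqref{eq:muval} and $\mu_j(\Psi)=2b$,
\[
\mathcal{Z}(x_i)=E_i,\qquad\mathcal{Z}(w_i)=\widetilde L_i,\qquad\mathcal{Z}(\Theta_i)=\widetilde C_i,\qquad\mathcal{Z}(\widehat\Psi)=\widetilde\Gamma .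
\]

\begin{lemma}\label{lem:regular}
Let $G,G'\in B^D$ be nonzero homogeneous elements of the same class, and let $\mathfrak{p}$ be a scheme point of $X$ outside $\mathcal{Z}(G')$. Then $G/G'\in\mathcal{O}_{X,\mathfrak{p}}$.
\end{lemma}

\begin{proof}
Write $G=x^{d-e}g$, $G'=x^{d-e}g'$, so $G/G'=g/g'\in K_0$. A normal Noetherian domain is the intersection of its localizations at primes of height one. So it suffices to show that $\operatorname{ord}_Z(g/g')\ge0$ for every irreducible curve $Z\ni\mathfrak{p}$ of $X$; note that $Z\not\subset\mathcal{Z}(G')$. If $Z=E_j$, then $\mu_j(g')=e_j\le\mu_j(g)$, and we conclude by \eqref{eq:ordE}. Otherwise $Z=\widetilde{Z_0}$ for an irreducible curve $Z_0\not\subset\{g'=0\}$ of $\mathbb{P}$. Choose $l$ with $Z_0\ne L_l$. On $\{u_l\ne0\}$, which meets $Z_0$ in a dense open set, $g/u_l^d$ and $g'/u_l^d$ are regular and the second does not vanish identically on $Z_0$.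
\end{proof}

\begin{lemma}\label{lem:incidence}
For all distinct $i,j,k$:
\begin{enumerate}
\item[(F1)] $E_i\cap E_j=\emptyset$, $E_i\cap\widetilde L_j=\emptyset$, $E_j\cap\widetilde L_j=\{Q_j\}$, $\widetilde L_i\cap\widetilde L_j=\{P_0\}$, and $P_0\notin E_i\cup\widetilde C_i$;
\item[(F2)] $\widetilde C_i\cap E_i=\emptyset$;
\item[(F3)] $Q_j\notin\widetilde C_i$, $\widetilde C_i\cap\widetilde C_k\cap E_j=\emptyset$, and $\widetilde C_i\cap\widetilde L_j=\emptyset$;
\item[(F4)] $\widetilde\Gamma\cap E_j\subset\{Q_j\}$ and $\widetilde\Gamma\cap\widetilde C_i=\emptyset$.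
\end{enumerate}
\end{lemma}

\begin{proof}
Since $\pi(\widetilde Y)\subset Y$, the facts $P_i\ne P_j$, $P_i\notin L_j$, $L_i\cap L_j=\{P_0\}$, $P_0\notin C_i$ and $P_i\notin C_i$ give (F2) and all of (F1) except the third statement. For the rest fix $j$, let $i$ be the index chosen for $j$, and let $k$ be the third index. We use this remark: if on an open set $U\subset\pi^{-1}(O_j)$ we have $g/u_i^d=\phi_0\phi$ with $\phi_0,\phi$ regular and $\phi_0$ vanishing only on $E_j$, then $\widetilde{\{g=0\}}\cap U\subset\{\phi=0\}$, because $\{\phi=0\}$ is closed in $U$ and contains the points of the strict transform outside $E_j$.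

On $U_j$ we have $u_j/u_i=z\cdot1$, so $\widetilde L_j\cap U_j=\emptyset$ and $E_j\cap\widetilde L_j\subset\{Q_j\}$. The line $\{z=\tau=0\}$ of $U_j'$ lies over $L_j$ and meets $E_j$ only in $Q_j$, so $Q_j\in\widetilde L_j$.

By Lemma~\ref{lem:diff}, $V_k/u_i^m=t+z^N\psi(z)$ with $\psi(z)=\pm A_b(1,-1-z)$, and $\psi(0)\ne0$ by Lemma~\ref{lem:Aprop}. On $U_j$ we have $t=z^Ns$ and $t+z^N\psi=z^N(s+\psi(z))$, so $\widetilde C_i\subset\{s=0\}$ and $\widetilde C_k\subset\{s+\psi(z)=0\}$ there; these curves meet $E_j$ in the different points $s=0$ and $s=-\psi(0)$. On $U_j'$ we have $t=t\cdot1$ and $t+z^N\psi=t(1+\tau\psi(z))$, so neither $\widetilde C_i$ nor $\widetilde C_k$ contains $Q_j$. This proves the first two statements of (F3), for both indices different from $j$. For $l\ne j$, the set $\widetilde C_l\cap\widetilde L_j$ lies over $C_l\cap L_j=\{P_j\}$, hence in $E_j\cap\widetilde L_j=\{Q_j\}$, so it is empty.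

On $U_j$, with $H_0=H/u_i^{b-1}$,
\[
\Psi/u_i^{4b}=H_0t+\lambda z^{2b}(1+z)^{2b}=z^{2b}\bigl(H_0zs+\lambda(1+z)^{2b}\bigr),
\]
and the bracket equals $\lambda\ne0$ on $z=0$. So $\widetilde\Gamma\cap E_j\subset\{Q_j\}$ for each $j$. Finally, for arbitrary distinct $i,j,k$, on $C_i$ we have $\Psi=\lambda u_j^{2b}u_k^{2b}$, which vanishes only at $P_j$ and $P_k$. So $\widetilde\Gamma\cap\widetilde C_i\subset\widetilde\Gamma\cap(E_j\cup E_k)\subset\{Q_j,Q_k\}$, and these points are not on $\widetilde C_i$ by (F3).
\end{proof}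

Figure~\ref{fig:Ej} shows the configuration along $E_j$. The blow-up has separated the three curves $C_i$, $C_k$, $L_j$ through $P_j$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[thick] (0,0) -- (8.6,0) node[right] {$E_j$};
\draw (1.2,-0.9) -- (1.2,0.9) node[above] {$\widetilde C_i$};
\draw (3.8,-0.9) -- (3.8,0.9) node[above] {$\widetilde C_k$};
\draw (6.6,-0.9) -- (6.6,0.9) node[above] {$\widetilde L_j$};
\fill (1.2,0) circle (2pt) node[below right] {$s=0$};
\fill (3.8,0) circle (2pt) node[below right] {$s=-\psi(0)$};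
\fill (6.6,0) circle (2pt) node[below right] {$Q_j\ (s=\infty)$};
\end{tikzpicture}
\caption{The exceptional curve $E_j$ of $X\to\mathbb{P}(1,1,m)$ over $P_j$, with coordinate $s$. The strict transforms of $V_i=0$, $V_k=0$ and $u_j=0$ meet it at three different points. The strict transform $\widetilde\Gamma$ of $\Psi=0$ can meet it only at $Q_j$. The curves $E_i$, $E_k$, $\widetilde L_i$, $\widetilde L_k$ and $\widetilde C_j$ do not meet it.}\label{fig:Ej}
\end{figure}

\subsection{Monomials without common zeros}

\begin{lemma}\label{lem:free}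
For each class $\eta$ listed in Lemma~\ref{lem:cone}, permutations included, there are finitely many monomials, each of class a positive multiple of $\eta$, whose zero sets have no common point on $X$.
\end{lemma}

\begin{proof}
The classes of the generators and the statements (F1)--(F4) are symmetric in the indices, so it suffices to treat the displayed classes. In each case two monomials confine the common zeros to a small set, and a third avoids that set. Recall $[x_i]=(0;-\varepsilon_i)$, $[w_i]=(1;\varepsilon_i)$, $[\Theta_i]=(m;N\varepsilon_j+N\varepsilon_k)$, $[\widehat\Psi]=(4b;2b,2b,2b)$ and $m-b=N$.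

\emph{$\eta=(1;0,0,0)$.} Take $x_1w_1$, $x_2w_2$ (class $\eta$) and $\Theta_3x_1^Nx_2^N$ (class $m\eta$). By (F1), $(E_1\cup\widetilde L_1)\cap(E_2\cup\widetilde L_2)=\{P_0\}$ and $P_0\notin\widetilde C_3\cup E_1\cup E_2$.

\emph{$\eta=(m;N,0,0)$.} Take $\Theta_3x_2^N$, $\Theta_2x_3^N$ and $w_1^mx_1^b$, all of class $\eta$. By (F1) and (F2), $(\widetilde C_3\cup E_2)\cap(\widetilde C_2\cup E_3)=\widetilde C_2\cap\widetilde C_3$, which misses $\widetilde L_1$ and $E_1$ by (F3).

\emph{$\eta=(m;N,b,0)$.} Take $\Theta_3x_2^{b+1}$, $w_1^Nw_2^b$ (class $\eta$) and $\Theta_3^bw_1^{m(b+1)}x_1^{b(b+1)}$, of class $(mN;Nb+N(b+1),Nb,0)=N\eta$. By (F1) and (F3), $(\widetilde C_3\cup E_2)\cap(\widetilde L_1\cup\widetilde L_2)=\{Q_2\}$. The point $Q_2\in E_2$ is not on $\widetilde C_3$ by (F3) and not on $\widetilde L_1\cup E_1$ by (F1).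

\emph{$\eta=(m;N,b,b)$.} Take $\Theta_2\Theta_3x_2x_3$, of class $(2m;2N,N-1,N-1)=2\eta$; $\widehat\Psi w_1^{2b+2}$, of class $(6b+2;4b+2,2b,2b)=2\eta$; and $\Theta_2^b\Theta_3^bw_1^mx_1^b$, of class $(mN;2bN+N,Nb,Nb)=N\eta$. By (F1), (F3) and (F4), $(\widetilde C_2\cup\widetilde C_3\cup E_2\cup E_3)\cap(\widetilde\Gamma\cup\widetilde L_1)\subset\{Q_2,Q_3\}$. These points are not on $\widetilde C_2\cup\widetilde C_3$ by (F2) and (F3), and not on $\widetilde L_1\cup E_1$ by (F1). This is the class $\delta$ of Section~\ref{sec:delta}, and the second monomial is the one that has no counterpart when $b\notin\{1,3\}$.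

\emph{$b=1$, $\eta=(2;1,1,1)$.} Take $\widehat\Psi$, of class $(4;2,2,2)=2\eta$, and $\Theta_1\Theta_2\Theta_3$, of class $(12;6,6,6)=6\eta$. Their zero sets are disjoint by (F4).

\emph{$b=3$, $\eta=(5;3,2,2)$.} Take $\widehat\Psi w_1^3$, of class $(15;9,6,6)=3\eta$; $\Theta_1\Theta_2^3\Theta_3^3$, of class $(70;42,28,28)=14\eta$; and $\widehat\Psi^5\Theta_2^6\Theta_3^6x_1^6$, of class $(60+120;\,30+84-6,\,30+42,\,30+42)=36\eta$. By (F3) and (F4), $(\widetilde\Gamma\cup\widetilde L_1)\cap(\widetilde C_1\cup\widetilde C_2\cup\widetilde C_3)=\widetilde L_1\cap\widetilde C_1$. The third zero set is $\widetilde\Gamma\cup\widetilde C_2\cup\widetilde C_3\cup E_1$; here $\widetilde\Gamma$ and $E_1$ miss $\widetilde C_1$ by (F4) and (F2), and $\widetilde C_2,\widetilde C_3$ miss $\widetilde L_1$ by (F3).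
\end{proof}

\subsection{Proof of Proposition~\ref{prop:integral}}
The elements integral over $\mathcal{T}$ form a ring. By Proposition~\ref{prop:grading} and Corollary~\ref{cor:split}, it suffices to treat a nonzero homogeneous $G\in B^D$ with $[G]\in\mathcal{K}$.

Let $\eta_1,\dots,\eta_r$ be the classes of Lemma~\ref{lem:cone}, permutations included. Replacing the monomials of Lemma~\ref{lem:free} by powers does not change their zero sets, so we may assume that those for $\eta_l$ all have the same class $M_l\eta_l$, with $M_l\ge1$. By Lemma~\ref{lem:cone}, $[G]$ is a nonnegative real combination of the $\eta_l$. By Carath\'eodory's theorem, it is a nonnegative combination of linearly independent ones among them; the coefficients are then the unique solution of a linear system with integer entries, hence rational. Clearing denominators, we find integers $M\ge1$ and $n_l\ge0$ with $M[G]=\sum_ln_lM_l\eta_l$.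

Let $\mathcal{O}\supseteq\mathcal{T}$ be a valuation ring of the fraction field of $\mathcal{T}$, which contains $K_0$. Then $\mathcal{O}\cap K_0$ is a valuation ring of $K_0$ containing $\Bbbk$. Since $X$ is complete, the valuative criterion of properness provides a center, that is, a scheme point $\mathfrak{p}\in X$, not necessarily closed, with $\mathcal{O}_{X,\mathfrak{p}}\subset\mathcal{O}\cap K_0$. For each $l$, the zero sets of the monomials for $\eta_l$ are closed with empty intersection, so one of these monomials, say $\omega_l$, has $\mathfrak{p}\notin\mathcal{Z}(\omega_l)$. Put $\omega=\prod_l\omega_l^{n_l}\in\mathcal{T}$. Then $[\omega]=[G^M]$ and $\mathfrak{p}\notin\mathcal{Z}(\omega)$, so $G^M/\omega\in\mathcal{O}_{X,\mathfrak{p}}\subset\mathcal{O}$ by Lemma~\ref{lem:regular}. Hence $G^M=(G^M/\omega)\,\omega\in\mathcal{O}$, and $G\in\mathcal{O}$ because valuation rings are integrally closed. So $G$ lies in every valuation ring containing $\mathcal{T}$, and it is integral over $\mathcal{T}$. This proves Proposition~\ref{prop:integral},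 and with it Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}
\bibitem{Dufresne} Emilie Dufresne, \emph{Finite separating sets and quasi-affine quotients}, arXiv:1102.2132 (2011).
\end{thebibliography}
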